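
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}
\newtheorem*{manethm}{Ma\~n\'e's theorem}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The post-critical set of an infinitely renormalizable Lorenz map is a minimal Cantor attractor}


\begin{abstract}
A Lorenz map is an interval map with one point $c$ that is both a jump discontinuity and a critical point. We prove that if such a map, with $C^2$ diffeomorphic parts and arbitrary critical exponents greater than one, is infinitely renormalizable, then the closure of its post-critical set is a minimal Cantor set whose basin has positive Lebesgue measure. This answers affirmatively a question of Winckler, for all combinatorial types. If moreover all periodic orbits are hyperbolic repelling, the $\omega$-limit set of almost every point is this Cantor set; nonpositive Schwarzian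 derivative suffices for that. The main step concerns the case where the measure of the renormalization towers tends to zero. It is a uniform lower bound, greater than one and depending only on the critical exponents, for the multipliers of periodic orbits deep in the towers. It is obtained from cross-ratio estimates along pull-backs that are allowed to be cut at~$c$.
\end{abstract}

\section{Introduction}

\subsection*{Lorenz maps}

Fix $0<c<1$. A \emph{Lorenz map} is a map $f:[0,1]\setminus\{c\}\to[0,1]$ whose branches $f_0=f|_{[0,c)}$ and $f_1=f|_{(c,1]}$ have the form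
\[
f_0=\phi_0\circ P_0,\quad P_0(x)=1-\Big(\frac{c-x}{c}\Big)^{\alpha_0},\qquad
f_1=\phi_1\circ P_1,\quad P_1(x)=\Big(\frac{x-c}{1-c}\Big)^{\alpha_1},
\]
where $\alpha_0,\alpha_1>1$ and $\phi_0,\phi_1$ are orientation-preserving $C^2$ diffeomorphisms of $[0,1]$ onto their images in $[0,1]$, with $\phi_\varepsilon'>0$, $\phi_0(1)=1$ and $\phi_1(0)=0$. Often one takes $\alpha_0=\alpha_1$; we do not need this. Both branches are continuous and strictly increasing, with one-sided limits $f(c^-)=1$ and $f(c^+)=0$, and $Df>0$ off $c$. So $c$ is a jump, and the derivative tends to $0$ on both sides of it.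

The points $1$ and $0$ are the \emph{critical values}. At $c$ we regard $f$ as two-valued, $f(c)=\{0,1\}$: a forward orbit that reaches $c$ may be continued as the orbit of $0$ or as the orbit of $1$. The \emph{post-critical set} is the union of the forward orbits of $0$ and $1$; its closure is denoted by $\Lambda_f$, or $\Lambda$.

\subsection*{Renormalization}

A Lorenz map $f$ is \emph{renormalizable} if there are $n_0,n_1\ge2$ such that $I=[f^{n_1-1}(0),f^{n_0-1}(1)]$ is contained in $(0,1)$, contains $c$ in its interior, and the first-return map of $f$ to $I$ is again a Lorenz map on $I$. This means that it becomes a Lorenz map on $[0,1]$ when $I$ is rescaled to $[0,1]$ by the increasing affine map; the rescaled map is called a \emph{renormalization} of $f$. Put $I^-=I\cap[0,c)$ and $I^+=I\cap(c,1]$. The \emph{type} of the renormalization is the pair $\mathbf w=(w_0,w_1)$ of finite words on $\{0,1\}$ that record on which side of $c$ the images lie until the return: $f^j(I^-)$ lies between the point $w_0(j)\in\{0,1\}$ and $c$ for $0\le j<|w_0|$, and likewise $f^j(I^+)$ with $w_1$. Different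 renormalizations of $f$ have different lengths $|\mathbf w|=|w_0|+|w_1|$, and $\mathcal Rf$ denotes the one with $|\mathbf w|$ minimal. The map $f$ is \emph{infinitely renormalizable} if $\mathcal R^nf$ is defined for all $n\ge0$, and \emph{infinitely $\mathbf w$-renormalizable} if in addition every $\mathcal R^nf$ is $\mathbf w$-renormalizable with the same $\mathbf w$.

\begin{example}\label{ex:basic}
For the type $\mathbf w=(01,10)$ the interval is $I=[f(0),f(1)]$, and $f(I^-)=[f^2(0),1)$ lies to its right, $f(I^+)=(0,f^2(1)]$ to its left:
\[
0<f^2(1)<f(0)<c<f(1)<f^2(0)<1 .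
\]
The set $K=[0,f^2(1)]\cup[f(0),f(1)]\cup[f^2(0),1]$ is forward invariant and contains $0$ and $1$, hence $\Lambda\subset K$. An orbit in $K$ visits the middle interval at every second step, and the second iterate restricted to the middle interval is a Lorenz map there.
\end{example}

In general the $n$-th renormalization yields a finite union $K_n$ of intervals that is forward invariant and contains $\Lambda$, and $K_1\supset K_2\supset\cdots$. If all components of $K_n$ shrink, $\Lambda=\bigcap K_n$ is a Cantor set on which every orbit is dense. One would also guess that many points fall into all the $K_n$, so that $\Lambda$ attracts a large set. To make the guess precise, we call a compact set $\Lambda\subset[0,1]$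
\begin{itemize}
\item \emph{invariant} if $f(\Lambda\setminus\{c\})\subset\Lambda$, and $\{0,1\}\subset\Lambda$ whenever $c\in\Lambda$;
\item \emph{minimal} if it is invariant and every forward orbit of every point of $\Lambda$, with either continuation at $c$, is dense in $\Lambda$;
\item an \emph{attractor} if its basin $\{x:\omega(x)\subset\Lambda\}$ has positive Lebesgue measure, where $\omega(x)$ is the $\omega$-limit set;
\item a \emph{Cantor set} if it is nonempty, perfect and totally disconnected.
\end{itemize}

\subsection*{The question and the results}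

Winckler \cite{Winckler} asks whether $\Lambda_f$ is a minimal Cantor attractor for every infinitely $\mathbf w$-renormalizable Lorenz map $f$. This is known to hold for a large class of monotone types; a type is called monotone if $w_0=01\cdots1$ and $w_1=10\cdots0$. We show that the answer is always yes. The answer refers to the definitions given above, which are the standard conventions.

\begin{thmA}
If $f$ is infinitely renormalizable (in particular, if it is infinitely $\mathbf w$-renormalizable for some $\mathbf w$), then $\Lambda_f$ is a minimal Cantor attractor.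
\end{thmA}

A periodic orbit of period $k$ is \emph{hyperbolic repelling} if $Df^k>1$ on it. (We shall see that periodic orbits of $f$ do not pass through $c$.)

\begin{thmB}
Let $f$ be infinitely renormalizable, and let $I_n$ be the domain of its $n$-th renormalization, in the coordinates of $f$.
\begin{enumerate}
\item $\bigcap_nI_n=\{c\}$.
\item For $x$ whose orbit avoids $c$, the following are equivalent: $\omega(x)\subset\Lambda_f$; $\omega(x)=\Lambda_f$; the orbit of $x$ enters every $I_n$.
\item If all periodic orbits of $f$ are hyperbolic repelling, then $\omega(x)=\Lambda_f$ for almost every $x\in[0,1]$.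
\item The hypothesis of {\rm(3)} holds if $\phi_0,\phi_1$ are $C^3$ with nonpositive Schwarzian derivative.
\end{enumerate}
\end{thmB}

The types of the successive renormalizations may vary, and the minimality of $|\mathbf w|$ in the definition of $\mathcal R$ plays no role.

\subsection*{The proof in outline}

There are three obstacles to the guess above. The intervals $I_n$ might not shrink to $c$; other components of $K_n$ might not shrink; and orbits that enter $I_n$ might fail to enter $I_{n+1}$. The first is removed by a distortion argument (Section~\ref{sec:shrink}), and minimality and the Cantor property then follow from combinatorics (Section~\ref{sec:cantor}). The second is avoided rather than removed: if a component of $\bigcap K_n$ is nondegenerate, or if $|\Lambda|>0$, then a short argument shows that the basin has positive measure, and in the remaining case $|K_n|\to0$ (Section~\ref{sec:dichotomy}).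

The third obstacle is the heart of the matter. The points of $I_n$ that never enter the interior of $I_{n+1}$ have their orbits in a compact set away from $c$. By a theorem of Ma\~n\'e the orbits that stay in this set are eventually uniformly expanding, so that such points form a null set, as soon as all periodic orbits in the set are hyperbolic repelling. We prove that they are, with multipliers bounded below by a constant greater than $1$, when $|K_n|\to0$ and $n$ is large. If $f$ has nonpositive Schwarzian derivative, it takes only a few lines to see that all periodic orbits are repelling, and Section~\ref{sec:cross} first shows it by hand for period two. The general case, where $f$ is only $C^2$ off $c$, is treated in Section~\ref{sec:periodic}, and Section~\ref{sec:end} contains the conclusion.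

\subsection*{Conventions}

From now on $f$ is infinitely renormalizable. The reflection $x\mapsto1-x$ maps Lorenz maps to Lorenz maps, exchanging left and right and the two exponents; ``by symmetry'' refers to it. We write $|\cdot|$ for length and Lebesgue measure. If $T$ is an interval with $c\notin f^l(T)$ for $0\le l<k$, then $f^l$ is continuous and strictly increasing on $T$ for $0\le l\le k$; this will be used without comment. ``Interior'' of an interval means interior in $\mathbb R$.

\section{Return towers}\label{sec:towers}

\subsection*{Return times}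

\begin{lemma}\label{lem:const}
Let the first-return map $R$ of $f$ to $I=[a,b]$, with $a<c<b$, be a Lorenz map on $I$. Then the return time is constant on $[a,c)$ and on $(c,b]$.
\end{lemma}

\begin{proof}
Let $r$ be the minimal return time on $[a,c)$. For $0<j<r$ the set $f^j([a,c))$ misses $I\ni c$, so $f^r$ is continuous and increasing on $[a,c)$, and the interval $f^r([a,c))$ meets $I$. Suppose it contains a point $>b$. Then $f^r(x_0)=b$ for some $x_0\in[a,c)$, so $R(x_0)=b$. Since $R$ is strictly increasing, $R(x)>b$ for $x_0<x<c$, which is impossible. Suppose it contains a point $<a$. Then $R(x_0)=f^r(x_0)=a$ for some $x_0>a$, and $R(x)<a$ for $a\le x<x_0$, again impossible. So $f^r([a,c))\subset I$. The other side is symmetric.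
\end{proof}

Let $I_0=[0,1]$, let $I_n=[a_n,b_n]$ be the domain of the $n$-th renormalization in the coordinates of $f$, and let
\[
I_n^-=[a_n,c),\qquad I_n^+=(c,b_n].
\]
Since $I_{n+1}\subset I_n$, a first return to $I_{n+1}$ of the first-return map to $I_n$ is a first return of $f$. Hence the first-return map $F_n$ of $f$ to $I_n$ is a Lorenz map on $I_n$, and by Lemma~\ref{lem:const} there are $\ell_n,r_n$ with
\[
F_n=f^{\ell_n}\ \text{on } I_n^-,\qquad F_n=f^{r_n}\ \text{on } I_n^+,\qquad F_n(c^-)=b_n,\quad F_n(c^+)=a_n .
\]
The interval of a renormalization lies in the open interval $(0,1)$, so $I_{n+1}\subset\operatorname{int}I_n$: the $a_n$ strictly increase and the $b_n$ strictly decrease.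

The $F_n$-return times to $I_{n+1}$, which are constant on $I_{n+1}^-$ and on $I_{n+1}^+$, are at least $2$: return time $1$ on $I_{n+1}^-$ would give $b_{n+1}=F_n(c^-)=b_n$, and return time $1$ on $I_{n+1}^+$ would give $a_{n+1}=a_n$. Hence $\ell_{n+1}\ge\ell_n+\min(\ell_n,r_n)$ and $r_{n+1}\ge r_n+\min(\ell_n,r_n)$, so
\begin{equation}\label{eq:2n}
\min(\ell_n,r_n)\ge2^n .
\end{equation}
The sets $f^j(I_n^-)$, $0<j<\ell_n$, and $f^j(I_n^+)$, $0<j<r_n$, are called the \emph{floors} of level $n$. They are intervals disjoint from $I_n$.

\subsection*{The critical orbits}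

\begin{lemma}\label{lem:crit}
\begin{enumerate}
\item The orbits of $0$ and $1$ never hit $c$. Moreover $b_n=f^{\ell_n-1}(1)$ and $a_n=f^{r_n-1}(0)$, and each of the two orbits consists of pairwise distinct points. In particular $f(0)>0$ and $f(1)<1$.
\item The two orbits are disjoint: $f^i(1)\ne f^k(0)$ for all $i,k\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Suppose the orbit of $1$ hits $c$, let $i$ be minimal with $f^i(1)=c$, and take $n$ with $\ell_n>i+1$. Then $f^{i+1}(I_n^-)$ is an interval with supremum $f^i(1)=c$, so it meets $I_n$. But it is a floor, a contradiction. For $0$ argue symmetrically. The formulas for $b_n=F_n(c^-)$ and $a_n=F_n(c^+)$ now follow by continuity. Since the orbit of $1$ contains the infinitely many points $b_n$, it is not eventually periodic; similarly for $0$.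

(2) Suppose $f^i(1)=f^k(0)=z$ and take $M$ with $\ell_M,r_M>i+k+1$. Then $f^{\ell_M-1-i}(z)=b_M$ and $f^{r_M-1-k}(z)=a_M$. Let $s=(r_M-1-k)-(\ell_M-1-i)$. If $s>0$, then $f^s(b_M)=a_M\in I_M$, so $s\ge r_M$, that is, $i-k\ge\ell_M$, which is false. If $s<0$, then $f^{-s}(a_M)=b_M$, so $-s\ge\ell_M$, that is, $k-i\ge r_M$, which is false. If $s=0$, then $a_M=b_M$, which is false.
\end{proof}

In particular a periodic orbit cannot pass through $c$ (it would continue as the orbit of $0$ or $1$ and return to $c$), and it contains neither $0$ nor $1$.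

\subsection*{Closed floors and the sets $K_n$}

\begin{lemma}\label{lem:floors}
Let $n\ge1$.
\begin{enumerate}
\item The closures of the floors of level $n$ are disjoint from $I_n$. Every point of $\overline{f^j(I_n^-)}$, $0<j<\ell_n$, has first-entrance time $\ell_n-j$ into $I_n$, and every point of $\overline{f^j(I_n^+)}$, $0<j<r_n$, has first-entrance time $r_n-j$.
\item Let $K_n$ be the union of $I_n$ and all closed floors of level $n$. Then $K_n$ is compact, contains $0$ and $1$, is forward invariant, and $\Lambda\subset K_n$, $K_{n+1}\subset K_n$.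
\item The first-entrance time $e_n$ into $I_n$ (with $e_n=0$ on $I_n$) is constant on each component of $K_n$. The endpoints of the components belong to the orbits of $0$ and $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By Lemma~\ref{lem:crit}, $\overline{f^j(I_n^-)}=[f^j(a_n),f^{j-1}(1)]$, and only the right end could lie in $I_n$. It is a limit from the left of points outside $I_n$, so it could only equal $a_n=f^{r_n-1}(0)$; this contradicts Lemma~\ref{lem:crit}(2). Symmetrically for $\overline{f^j(I_n^+)}=[f^{j-1}(0),f^j(b_n)]$. As closed floors avoid $c$, $f$ maps $\overline{f^j(I_n^-)}$ onto $\overline{f^{j+1}(I_n^-)}$ if $j+1<\ell_n$, and the last one onto $[F_n(a_n),b_n]\subset I_n$; the same holds for the other tower. This gives the entrance times.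

(2) Forward invariance was just shown for closed floors, and $f(I_n^\pm)$ are floors because $\ell_n,r_n\ge2$; moreover $f(c)=\{0,1\}$, $1\in\overline{f(I_n^-)}$ and $0\in\overline{f(I_n^+)}$. Hence $K_n$ is forward invariant and $\Lambda\subset K_n$. Since $I_{n+1}\subset K_n$ and $K_n$ is closed and forward invariant, $K_{n+1}\subset K_n$.

(3) By (1), closed floors with different entrance times are disjoint, and all of them are disjoint from $I_n$. So a component of the finite union $K_n$ is $I_n$, or one closed floor, or the union of two closed floors (one from each tower) with the same entrance time. The endpoints are among the points $a_n$, $b_n$, $f^j(a_n)$, $f^j(b_n)$, $f^{j-1}(1)$, $f^{j-1}(0)$.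
\end{proof}

For instance, if $n\ge1$ and $0\le j<r_n$, then $e_n(f^j(0))=r_n-1-j$: for $j<r_n-1$ the point lies in $\overline{f^{j+1}(I_n^+)}$, and for $j=r_n-1$ it is $a_n$. Also, by (1), floors of the same tower are pairwise disjoint.

\begin{lemma}\label{lem:sides}
For $n\ge0$, $F_n(I_{n+1}^-)\subset I_n^+$ and $F_n(I_{n+1}^+)\subset I_n^-$. Any forward orbit that enters $K_{n+1}$, with any continuation at $c$, visits both $I_n^-$ and $I_n^+$ infinitely often.
\end{lemma}

\begin{proof}
The interval $F_n(I_{n+1}^-)$ is disjoint from $I_{n+1}\ni c$, as $F_n$-return times are at least $2$, and has supremum $b_n$. So it lies to the right of $c$; the other inclusion is symmetric. An orbit that enters $K_{n+1}$ visits $I_{n+1}$ infinitely often and is at $c$ at most once, by Lemma~\ref{lem:crit}. Each visit at a point of $I_{n+1}^-\subset I_n^-$ is followed by a visit to $I_n^+$, and each visit at a point of $I_{n+1}^+\subset I_n^+$ by a visit to $I_n^-$.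
\end{proof}

\subsection*{Traps}

The following remark will be used many times. It prevents points of the critical orbits from lying in certain intervals.

\begin{lemma}\label{lem:trap}
Let $T\subset[0,1]$ be an interval and $k\ge1$ such that $c\notin f^l(T)$ for $0\le l<k$ and $f^k(T)\subset T$. Then for all $z\in T$ and $0\le l<k$ the sequence $f^{ik+l}(z)$, $i=0,1,\dots$, is monotone. So it converges, and $\omega(z)$ has at most $k$ points.
\end{lemma}

\begin{proof}
The map $g=f^k|_T$ is increasing from $T$ to $T$, so $g^i(z)$ is monotone in $i$, and $f^l$ is increasing on $T$.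
\end{proof}

We call such a $T$ a \emph{trap}.

\section{The renormalization intervals shrink to $c$}\label{sec:shrink}

\begin{proposition}\label{prop:shrink}
$\bigcap_nI_n=\{c\}$.
\end{proposition}

The idea is as follows. If $b=\lim b_n>c$, then the images of $W=(c,b)$ are pairwise disjoint and hence become very short. The neighboring interval $[b,b_n]$, short at first, must at some late time become longer than $W$; bounded distortion shows that it cannot grow relative to the images of $W$.

\begin{proof}
By symmetry it suffices to show that $b:=\lim b_n$ equals $c$. Suppose $b>c$ and put $W=(c,b)$.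

\emph{Step 1: $W$ is wandering.} We have $W\subset I_n^+$ for all $n$. Given $0\le j<j'$, take $r_n>j'$; then $f^{j'}(W)$ lies in a floor of level $n$, and $f^j(W)$ lies in $I_n$ or in another floor of the same tower, so they are disjoint. They are intervals that do not contain $c$. So
\[
\sum_{j\ge0}|f^j(W)|\le1 .
\]
For $j\ge1$, $f^j(W)\cap I_n=\emptyset$ once $r_n>j$; so if $f^j(W)$ lies to the right of $c$, its distance from $c$ is at least $|W|$.

\emph{Step 2: the orbit of $1$ avoids $[c,b]$.} If $\ell_m>l+1$, then $f^l(1)\in\overline{f^{l+1}(I_m^-)}$, which is disjoint from $I_m\supset[c,b]$.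

\emph{Step 3: there is a first $i=i_n$ with $c\in f^i((c,b_n))$.} Suppose not, and let $U=(c,b_n)$. Fix $m>n$ and $k=\ell_{m+1}-\ell_m>0$. Then $b_m,b_{m+1}\in U$ and $f^k(b_m)=b_{m+1}$, so $U\cap f^k(U)\ne\emptyset$. Hence $T=\bigcup_{i\ge0}f^{ik}(U)$ is an interval, none of its images contains $c$, and $f^k(T)\subset T$: it is a trap. By Lemma~\ref{lem:trap} applied to $b_m$, which lies on the orbit of $1$, the points $f^t(1)$ with $t$ in a fixed residue class mod $k$ converge as $t\to\infty$. As $b_j=f^{\ell_j-1}(1)\to b$, for some class the limit is $b$. By Step~2 these points are eventually $>b$. Choose $M$ with $r_M>k$. For large $t$ in this class, $f^t(1)$ and $f^{t+k}(1)$ both lie in $(b,b_M)\subset I_M^+$, contradicting the return time $r_M>k$.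

As $(c,b_n)\subset I_n^+$, we have $i_n\ge r_n\to\infty$. Write $i=i_n$. No $f^j(b_n)$ equals $c$, so $f^i$ is continuous and increasing on $(c,b_n]$. Since $c\in f^i((c,b_n))$ but $c\notin f^i(W)$, $f^i(b)\le c<f^i(b_n)$, and $f^i(b_n)>b$ by Step~2. Hence
\begin{equation}\label{eq:long}
|f^{i_n}([b,b_n])|\ge|W| .
\end{equation}

\emph{Step 4: distortion.} Let $W'=[c+\frac12|W|,b)$, $x\in W'$, $y\in[b,b_n]$, and $x_j=f^j(x)<y_j=f^j(y)$. For $j<i_n$ both points are on the same side of $c$. Let $N=\max_\varepsilon\sup_{[0,1]}|\phi_\varepsilon''/\phi_\varepsilon'|$.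
\begin{itemize}
\item If $x_j<y_j<c$, then $P_0'(y_j)\le P_0'(x_j)$, because $P_0'$ is decreasing ($\alpha_0>1$), and $P_0'\le\alpha_0/c$. So $\log\frac{Df(y_j)}{Df(x_j)}\le N\frac{\alpha_0}{c}|y_j-x_j|$.
\item If $j\ge1$ and $c<x_j<y_j$, then $x_j-c\ge|W|$ by Step~1, and
\[
\log\tfrac{Df(y_j)}{Df(x_j)}\le(\alpha_1-1)\log\tfrac{y_j-c}{x_j-c}+\tfrac{N\alpha_1}{1-c}|y_j-x_j|\le\Big(\tfrac{\alpha_1-1}{|W|}+\tfrac{N\alpha_1}{1-c}\Big)|y_j-x_j| .
\]
\item If $j=0$, then $\frac{y-c}{x-c}\le\frac2{|W|}$ and $|P_1(y)-P_1(x)|\le1$, so $\log\frac{Df(y)}{Df(x)}\le C_0:=(\alpha_1-1)\log\frac2{|W|}+N$.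
\end{itemize}
Let $C_1=\frac{N\alpha_0}c+\frac{\alpha_1-1}{|W|}+\frac{N\alpha_1}{1-c}$ and $K=e^{C_0+2C_1}\ge1$. These constants do not depend on $n$. Take $n$ so large that $2K(b_n-b)\le|W|$.

\emph{Claim: $|f^j([b,b_n])|\le|f^j(W)|$ for $0\le j\le i_n$.} This is true for $j=0$. Let $1\le j\le i_n$ and suppose it holds for all smaller indices. Since $[x_l,y_l]\subset f^l(W)\cup f^l([b,b_n])$,
\[
\log\frac{Df^j(y)}{Df^j(x)}\le C_0+C_1\sum_{1\le l<j}\big(|f^l(W)|+|f^l([b,b_n])|\big)\le C_0+2C_1=\log K .
\]
This holds for all $x\in W'$ and $y\in[b,b_n]$, so by the mean value theorem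
\[
|f^j([b,b_n])|\le(b_n-b)K\frac{|f^j(W')|}{|W'|}\le\frac{2K(b_n-b)}{|W|}|f^j(W)|\le|f^j(W)| .
\]

By \eqref{eq:long} and the claim, $|W|\le|f^{i_n}(W)|$ for all large $n$. But $i_n\to\infty$ and $|f^i(W)|\to0$, a contradiction.
\end{proof}

\section{\texorpdfstring{$\Lambda$}{Lambda} is a minimal Cantor set}\label{sec:cantor}

\begin{proposition}\label{prop:cantor}
$\Lambda$ is invariant, minimal, and a Cantor set. Every orbit (with any continuation at $c$) that enters all $K_n$ has an $\omega$-limit set containing $\Lambda$. In particular $\omega(z)=\Lambda$ for every $z\in\Lambda$ and every choice of its orbit, and $\omega(0)=\omega(1)=\Lambda$.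
\end{proposition}

\begin{proof}
$\Lambda$ is invariant since $f$ is continuous off $c$ and $0,1\in\Lambda$. By Lemma~\ref{lem:sides} and Proposition~\ref{prop:shrink}, an orbit that enters all $K_n$ has, on each side of $c$, points different from $c$ that converge to $c$ along infinitely many times. For each $k$, $f^{k+1}$ is continuous on a one-sided neighborhood of $c$ and has the limit $f^k(0)$ on the right, $f^k(1)$ on the left, by Lemma~\ref{lem:crit}(1). So the $\omega$-limit set contains the orbits of $0$ and $1$, hence $\Lambda$. Points of $\Lambda\subset\bigcap K_n$ satisfy the hypothesis for every choice of orbit, and their orbits stay in $\Lambda$. So their $\omega$-limit sets equal $\Lambda$, and $\Lambda$ is minimal.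

\emph{Perfect.} Let $z\in\Lambda=\omega(0)$. The points of the orbit of $0$ are pairwise distinct and lie in $\Lambda$, and a subsequence of them converges to $z$. So $z$ is not isolated.

\emph{Totally disconnected.} If $\Lambda$ contained a nondegenerate interval $E$, the orbit of $0$ would visit $E$ at two times $k<k'$, because $\omega(0)=\Lambda$. Take $M\ge1$ with $r_M>k'+1$. The interval $E$ lies in one component of $K_M$, on which $e_M$ is constant. But $e_M(f^k(0))=r_M-1-k\ne r_M-1-k'=e_M(f^{k'}(0))$.
\end{proof}

\begin{corollary}\label{cor:homterval}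
\begin{enumerate}
\item A trap contains no point of $\Lambda$.
\item If $V\subset[0,1]$ is an open interval with $c\notin f^j(V)$ for all $j\ge0$, then $V\cap\Lambda=\emptyset$.
\end{enumerate}
\end{corollary}

\begin{proof}
(1) Points of a trap have finite $\omega$-limit sets, whereas $\omega(z)=\Lambda$ is infinite for $z\in\Lambda$.

(2) Let $z\in V\cap\Lambda$. As $z\in\omega(z)$, there is $k\ge1$ with $f^k(z)\in V$. Then consecutive sets $f^{ik}(V)$ meet, and $\bigcup_{i\ge0}f^{ik}(V)$ is a trap containing $z$, contrary to (1).
\end{proof}

\section{What remains: the case \texorpdfstring{$|K_n|\to0$}{|Kn| to 0}}\label{sec:dichotomy}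

Let $B$ be the set of all $x\in[0,1]$ whose orbit never hits $c$ and enters every $I_n$. The points that eventually hit $c$ form a countable set.

\begin{lemma}\label{lem:dichotomy}
If $x\in B$, then $\omega(x)=\Lambda$. If some component of $\bigcap K_n$ is nondegenerate, or if $|\Lambda|>0$, then $|B|>0$. Otherwise $\bigcap K_n=\Lambda$ and $|K_n|\to0$.
\end{lemma}

\begin{proof}
Let $J$ be a nondegenerate component of $\bigcap K_n$, and let $E_n\supset J$ be the component of $K_n$. The $E_n$ are nested and $J=\bigcap E_n$. By Proposition~\ref{prop:shrink}, $E_n\ne I_n$ for large $n$. Let $m_n$ be the value of $e_n$ on $E_n$; it is nondecreasing in $n$. If it were eventually constant, equal to $m$, then $f^m$, which is continuous and injective on $J$, would map $J$ into $\bigcap I_n=\{c\}$, which is impossible. So $m_n\to\infty$. Hence $c\notin f^j(J)$ for all $j$, and $J\subset B$, so $|B|>0$. Moreover,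
\begin{equation}\label{eq:noreturn}
\text{no } y\in J \text{ satisfies } f^s(y)\in J \text{ with } s\ge1,
\end{equation}
since for $m_n\ge s$ we would get $m_n=e_n(f^s(y))=m_n-s$.

Let $x\in B$ and $z\in\omega(x)$. As $K_n$ is closed and forward invariant, $z\in\bigcap K_n$. The point $z$ is not interior to a component of $\bigcap K_n$, for otherwise the orbit of $x$ would visit this component more than once, contradicting \eqref{eq:noreturn}. So $z$ is an endpoint of its (possibly degenerate) component $\bigcap E_n'$, with $E_n'$ the component of $K_n$ containing $z$; hence $z$ is a limit of endpoints of the $E_n'$, which lie in the orbits of $0$ and $1$. Thus $z\in\Lambda$, so $\omega(x)\subset\Lambda$, and Proposition~\ref{prop:cantor} gives equality.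

If $|\Lambda|>0$, then $\Lambda$ without the countable set of points that eventually hit $c$ is contained in $B$, because $\Lambda\subset\bigcap K_n$. Finally, if all components of $\bigcap K_n$ are points, then each is a limit of endpoints as above, so $\bigcap K_n=\Lambda$ and $|K_n|\to|\Lambda|$, which is $0$ in the remaining case.
\end{proof}

Since $B$ is contained in the basin of $\Lambda$, Theorem~A is proved unless $|K_n|\to0$. In that case we shall show in Section~\ref{sec:end} that almost every point of some $I_n$ belongs to $B$. The key is the following statement, whose proof occupies Sections~\ref{sec:cross} and~\ref{sec:periodic}.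

\begin{proposition}\label{prop:expand}
Suppose $|K_n|\to0$. There are $\kappa>0$, depending only on $\alpha_0$ and $\alpha_1$, and $n_1$ such that for all $n\ge n_1$ every periodic orbit $O\subset K_n$ of $f$, of period $k$, satisfies $Df^k\ge1+2\kappa$ on $O$.
\end{proposition}

\section{Cross-ratios, and the case of nonpositive Schwarzian derivative}\label{sec:cross}

For a bounded open interval $Q$ and $p\in Q$, let $L$ and $R$ be the lengths of the two \emph{sides} of $Q$ at $p$, that is, $Q=(p-L,p+R)$, and put
\[
\psi(p,Q)=\frac1L+\frac1R=\frac{|Q|}{LR} ,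
\]
an infinitesimal cross-ratio. The longer the sides, the smaller $\psi$. We write $\psi(Q)$ when the base point is clear.

\begin{lemma}\label{lem:convex}
Let $P$ be $C^2$ on $Q$ with $P'>0$ and $(P')^{-1/2}$ convex, and let $P(Q)$ be bounded. Then
\[
DP(p)\ge\frac{\psi(p,Q)}{\psi(P(p),P(Q))} .
\]
This applies to $P_0$ on intervals to the left of $c$ and to $P_1$ on intervals to the right of $c$.
\end{lemma}

\begin{proof}
Put $u=(P')^{-1/2}$. Between $p$ and $x$ the convex function $u$ is at most its linear interpolation, so
\[
|P(x)-P(p)|=\Big|\int_p^xu^{-2}\Big|\ge\frac{|x-p|}{u(p)u(x)}=|x-p|\sqrt{P'(p)P'(x)} .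
\]
Hence the function
\[
\theta(x)=\frac{P'(p)}{P(x)-P(p)}-\frac1{x-p},\qquad
\theta'(x)=\frac1{(x-p)^2}-\frac{P'(p)P'(x)}{(P(x)-P(p))^2},
\]
has $\theta'\ge0$ off $p$. By Taylor's formula it extends continuously to $p$ with value $-P''(p)/(2P'(p))$, so it is nondecreasing on $Q$. Comparing the limits at the two ends, with $L',R'$ the sides of $P(Q)$ at $P(p)$, we get $-\frac{P'(p)}{L'}+\frac1L\le\frac{P'(p)}{R'}-\frac1R$, which is the assertion. For $P_\varepsilon$, $(P_\varepsilon')^{-1/2}$ is a constant times $|x-c|^{-(\alpha_\varepsilon-1)/2}$, which is convex on each side of $c$.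
\end{proof}

The point of the lemma is that the factors telescope under composition. Along an orbit $p,f(p),\dots,f^k(p)=p$, with an interval $T\ni p$ on which $f^k$ is a composition of such maps, it gives $Df^k(p)\ge\psi(p,T)/\psi(p,f^k(T))$. So $p$ is repelling if $f^k(T)$ extends beyond $T$ on both sides, and this can be read off from the orbits of the critical values.

\subsection*{A model case: period two}

Suppose for the moment that $\phi_0,\phi_1$ are $C^3$ with nonpositive Schwarzian derivative $S\phi=\frac{\phi'''}{\phi'}-\frac32\big(\frac{\phi''}{\phi'}\big)^2$. Then $Sf\le0$ on each branch of $f$, since $S(\phi\circ P)=(S\phi\circ P)(P')^2+SP$ and $SP_\varepsilon(x)=-\frac{\alpha_\varepsilon^2-1}{2(x-c)^2}$. For $u=(f')^{-1/2}$ one has $u''=-\frac12Sf\,u\ge0$, so Lemma~\ref{lem:convex} applies to each branch of $f$.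

There are no fixed points: if $f(p)=p<c$, then $[0,p]$ is a trap containing $0\in\Lambda$, contrary to Corollary~\ref{cor:homterval}; symmetrically if $p>c$. Let $\{p,f(p)\}$ have period two. The points lie on different sides of $c$, because $f$ is increasing on each side; say $p<c<f(p)$. By Lemma~\ref{lem:crit}, $f(0)\ne c$ and $f(1)\ne c$.

If $f(0)>c$, then $[0,p]$ is mapped by $f$ to the right of $c$ and by $f^2$ into itself: a trap containing $0$, impossible. So $f(0)<c$ and there is $l\in(0,p)$ with $f(l)=c$. On $T=(l,c)$, $f^2$ is continuous and increasing, with $f^2(l^+)=0<l$ and $f^2(c^-)=f(1)$. If $f(1)<c$, then $f(1)>f^2(p)=p$, the interval $[p,f(1)]\subset T$ is mapped by $f^2$ into itself, and it is a trap containing $f(1)\in\Lambda$. So $f(1)>c$, and $f^2(T)=(0,f(1))$ extends strictly beyond $T$ on both sides. Lemma~\ref{lem:convex}, applied twice, gives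
\[
Df^2(p)\ \ge\ \frac{\frac1{p-l}+\frac1{c-p}}{\frac1p+\frac1{f(1)-p}}\ >\ 1 .
\]

The general case is the same.

\begin{proof}[Proof of Theorem~B{\rm(4)}]
Let $p$ have period $k$; its orbit avoids $0,c,1$. Let $T=(l,r)\ni p$ be the maximal open subinterval of $[0,1]$ with $c\notin f^j(T)$ for $0\le j<k$, and $g=f^k|_T$. We claim that $g(l^+)<l$.

Suppose first that $f^m(l)=c$ for some $0\le m<k$, and take the first such $m$. Then $g(l^+)=f^{k-m-1}(0)=:e$. If $e=l$, the orbit of $0$ hits $c$, contradicting Lemma~\ref{lem:crit}. If $e>l$, then $e<p$, because $g$ is strictly increasing and fixes $p$, and $g$ maps $[e,p]\subset T$ into itself: a trap containing $e\in\Lambda$, contradicting Corollary~\ref{cor:homterval}. So $e<l$. If there is no such $m$, then $f^j$, $0\le j<k$, is continuous at $l$ with $f^j(l)\ne c$, so $l=0$ by maximality of $T$, and $[0,p]$ is a trap containing $0$, again a contradiction. This proves the claim, and by symmetry $g(r^-)>r$. Lemma~\ref{lem:convex}, applied to the branches of $f$ on $f^j(T)$, $0\le j<k$, gives $Df^k(p)\ge\psi(p,T)/\psi(p,g(T))>1$.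
\end{proof}

\subsection*{Two further estimates}

If $\phi_0,\phi_1$ are only $C^2$, each application of $\phi_\varepsilon$ costs a factor near $1$. The next lemma says that the cost is governed by the \emph{shorter} side of the interval.

\begin{lemma}\label{lem:C2}
Let $\phi$ be $C^2$ with $\phi'>0$ and $|\phi''/\phi'|\le N$ on an open interval $Q\ni p$ with $|Q|\le3$, and let $L,R$ be its sides at $p$. Then, with $C=3N+6N^2$,
\[
D\phi(p)\ge e^{-C\min(L,R)}\,\frac{\psi(p,Q)}{\psi(\phi(p),\phi(Q))} .
\]
\end{lemma}

\begin{proof}
By reflection it suffices to prove this with $L$ in place of $\min(L,R)$. Let $L',R'$ be the sides of $\phi(Q)$ at $\phi(p)$ and $\lambda=\frac{L'/L}{R'/R}$. Then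
\[
D\phi(p)\,\frac{\psi(\phi(p),\phi(Q))}{\psi(p,Q)}=\frac{D\phi(p)L}{L'}\cdot\frac{1+\lambda L/R}{1+L/R}=\frac{D\phi(p)L}{L'}\Big(1-(1-\lambda)\frac L{|Q|}\Big).
\]
By the mean value theorem the first factor is $\ge e^{-NL}$, and $\lambda\ge e^{-N|Q|}$. So $1-\lambda\le N|Q|$, and the second factor is $\ge1-NL$. It is also a convex combination of $1$ and $\lambda$, hence $\ge\min(1,\lambda)\ge e^{-3N}$. If $NL\le\frac12$, it is $\ge1-NL\ge e^{-2NL}$; if $NL>\frac12$, it is $\ge e^{-3N}\ge e^{-6N^2L}$. In both cases the product is $\ge e^{-(3N+6N^2)L}$.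
\end{proof}

Finally we need the exact behavior of the power maps on intervals that end at $c$. Two quantities occur: a gain, when $P(Q)$ is used on the image side, and a loss, when only the side of $P(Q)$ away from the critical value is used.

\begin{lemma}\label{lem:power}
Let $Q=(c,t)\ni p$, let $L=p-c$ and $\rho=(t-p)/L$, and write $P=P_1$, $\alpha=\alpha_1$. Then
\[
DP(p)=G_\alpha(\rho)\,\frac{\psi(p,Q)}{\psi(P(p),P(Q))},\qquad
\frac{DP(p)}{P(t)-P(p)}=H_\alpha(\rho)\,\psi(p,Q),
\]
\[
G_\alpha(\rho)=\frac{\alpha\rho(1+\rho)^{\alpha-1}}{(1+\rho)^\alpha-1},\qquad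
H_\alpha(\rho)=\frac{\alpha\rho}{(1+\rho)\big((1+\rho)^\alpha-1\big)} .
\]
$G_\alpha$ is increasing, $H_\alpha$ is decreasing, $G_\alpha(0^+)=H_\alpha(0^+)=1$, and $G_\alpha(\rho)>1$ for $\rho>0$. The same holds for $Q=(t,c)\ni p$ with $P_0$, $\alpha_0$, $L=c-p$ and $\rho=(p-t)/L$, the second formula having $P(p)-P(t)$ in place of $P(t)-P(p)$.
\end{lemma}

\begin{proof}
In units of $L^\alpha/(1-c)^\alpha$ the sides of $P(Q)$ at $P(p)$ are $1$ and $(1+\rho)^\alpha-1$, and $DP(p)=\alpha/L$. Also $\psi(p,Q)=\frac{1+\rho}{L\rho}$. Both formulas follow. With $s=\frac1{1+\rho}\in(0,1)$,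
\[
G_\alpha=\alpha\Big/\frac{1-s^\alpha}{1-s},\qquad H_\alpha=\alpha\Big/\frac{s^{-\alpha}-1}{1-s} .
\]
Here $\frac{1-s^\alpha}{1-s}$ is the slope of the secant over $[s,1]$ of the strictly convex function $x^\alpha$; it strictly increases in $s$ to the limit $\alpha$ at $s=1$. And $-\frac{s^{-\alpha}-1}{1-s}$ is the slope of the secant over $[s,1]$ of the strictly convex function $x^{-\alpha}$, so $\frac{s^{-\alpha}-1}{1-s}$ strictly decreases in $s$ to the limit $\alpha$. As $s$ decreases when $\rho$ increases, all claims follow. The last statement follows by reflection.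
\end{proof}

Let $G=\min(G_{\alpha_0},G_{\alpha_1})$, which is increasing, and $H=\min(H_{\alpha_0},H_{\alpha_1})$, which is decreasing. For $\alpha=1$ we would have $G_\alpha\equiv1$; so the hypothesis $\alpha_\varepsilon>1$ is what makes $G(\rho)>1$.

\section{Periodic orbits deep in the towers}\label{sec:periodic}

In this section we prove Proposition~\ref{prop:expand}; we assume $|K_n|\to0$.

\subsection*{The plan}

In the model case we used a maximal interval $T$ of monotonicity. If $\phi_0,\phi_1$ are only $C^2$, this is not good enough: Lemma~\ref{lem:C2} costs a factor $e^{-C\lambda}$ at each step, $\lambda$ being the shorter side of the current interval, and for the long intervals $f^j(T)$ we have no bound on the sum. We therefore start from a \emph{small} interval $X_k$ around a point $p$ of the periodic orbit $O$, whose size is comparable with the shortest gap $d$ of $O$, and pull it back along the orbit to $X_{k-1},\dots,X_0$. Each pull-back contains exactly one point of $O$, so every point of the line lies in at most two of them; from this we shall see that the total cost tends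 to $0$ as $n\to\infty$.

If the pull-back never meets $c$, a definite gain comes from the choice of the shortest gap: for one of its two endpoints, the side of $X_0$ in the gap is at most $d/2$, while that of $X_k$ is $d$. When the pull-back meets $c$, it must be cut there. This happens at most once on each side of $c$. At a cut, with ratio $\rho$ as in Lemma~\ref{lem:power}, we have a choice. We may compare $X_m$ with the whole of $X_{m+1}$, paying the loss $H(\rho)$, which is close to $1$ if $\rho$ is small. Or we may compare with the image of $X_m$, winning $G(\rho)$, which is definitely greater than $1$ if $\rho$ is not small. In the second case we have to follow this image up to time $k$ and compare with $X_0$. As in the model case, the cut end ends up beyond the end of $X_0$, since otherwise a critical orbit would be trapped.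

\subsection*{Constants}

Choose $\eta_2>0$ with $H(\eta_2)\ge\frac9{10}$, put $\kappa_0=G(\eta_2)-1>0$, and choose $\eta_1\in(0,\eta_2]$ with $H(\eta_1)\ge\frac{1+\kappa_0/2}{1+\kappa_0}$. Define $\kappa>0$ by
\[
1+4\kappa=\min\{G(\eta_1),\,1+\tfrac{\kappa_0}2,\,\tfrac65\},
\]
and fix $M\ge3$ with $(1-\frac1M)(1+4\kappa)\ge1+3\kappa$. All of this depends only on $\alpha_0,\alpha_1$.

\subsection*{Extending $f$}

The intervals $X_m$ may stick out of $[0,1]$, near the critical values in particular. Cutting them at $0$ or $1$ would be harmful, because points of $O$ may be very close to $0$ or $1$. So we extend $f$ by a fixed amount. Extend $\phi_\varepsilon$ to $C^2$ diffeomorphisms from $[-\beta,1+\beta]$ onto their images, with $\phi_\varepsilon'>0$, where $0<\beta<1$. Since $\phi_0(P_0(0))=f(0)>0$ and $\phi_1(P_1(1))=f(1)<1$, we can choose $\delta_0\in(0,\beta)$ with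
\begin{align*}
&P_0(-\delta_0)>-\beta, && \phi_0(P_0(-\delta_0))>0, && \phi_0(1+\beta)>1+\delta_0,\\
&P_1(1+\delta_0)<1+\beta, && \phi_1(P_1(1+\delta_0))<1, && \phi_1(-\beta)<-\delta_0 .
\end{align*}
Let $D=[-\delta_0,1+\delta_0]$, so $|D|\le3$, and let $\hat f:D\setminus\{c\}\to\mathbb R$ be given by the same formulas as $f$. Then
\begin{equation}\label{eq:into}
\hat f(D\setminus\{c\})\subset(0,1).
\end{equation}
Let $\nu>0$ be the minimum of $\phi_0'$ and $\phi_1'$ over $[-\beta,1+\beta]$.

\subsection*{Pull-backs and cuts}

Let $n\ge2$ and let $O\subset K_n$ be a periodic orbit of period $k$, with points $o_1<\dots<o_k$. It avoids $0,c,1$. It visits $I_n$, with return times at least $2^n$ by \eqref{eq:2n}, so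
\[
k\ge2^n\ge4 .
\]
Let $p\in O$ and $p_m=f^m(p)$, so $p_k=p$. Let $X_k\subset D$ be an open interval with $X_k\cap O=\{p\}$. For $m=k-1,\dots,0$ let $X_m$ be the interior of the component of $\{x\in D\setminus\{c\}:\hat f(x)\in X_{m+1}\}$ that contains $p_m$. Then for $m<k$:
\begin{itemize}
\item $p_m\in X_m$, $c\notin X_m$, $\hat f(X_m)\subset X_{m+1}$, and $\hat f^{k-m}$ is continuous and increasing on $X_m$;
\item $X_m\cap O=\{p_m\}$, since $f$ is injective on $O$.
\end{itemize}
Let $L_m,R_m$ be the left and right sides of $X_m$ at $p_m$ and $\lambda_m=\min(L_m,R_m)$.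

For $m<k$ the left end of $X_m$ is called a \emph{left $c$-cut} if it equals $c$, a \emph{left $D$-cut} if it equals $-\delta_0$, and \emph{regular} otherwise; in the regular case $\hat f$ maps it to the left end of $X_{m+1}$. At a left $c$-cut, $p_m$ is the smallest point of $O$ in $(c,1]$, so there is at most one such time in $[0,k-1]$; if it exists, we denote it by $m_{+}$. At a left $D$-cut, $p_m=o_1$. Right $c$-cuts, right $D$-cuts (at $1+\delta_0$) and regular right ends are defined symmetrically, and $m_{-}$ denotes the time of the right $c$-cut, if it exists; there $p_m$ is the largest point of $O$ in $[0,c)$. As $X_m$ lies on one side of $c$, a left and a right $c$-cut never occur at the same time, and neither do a left and a right $D$-cut. (A $c$-cut at one end and a $D$-cut at the other may occur together.) Figure~\ref{fig:cut} shows a left $c$-cut.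

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.15cm,y=1cm]
\draw[gray] (0,2.2)--(10,2.2);
\draw[very thick] (4,2.2)--(8,2.2);
\draw (4,2.08)--(4,2.32) node[above] {$c$};
\draw (5.2,2.08)--(5.2,2.32) node[above] {$p_m$};
\draw (8,2.08)--(8,2.32) node[above] {$t$};
\node[above] at (6.6,2.3) {$X_m$};
\draw[dashed,->] (4,2.0)--(3.03,0.5);
\draw[dashed,->] (5.2,2.0)--(4.22,0.5);
\draw[dashed,->] (8,2.0)--(8.48,0.2);
\node[right] at (8.4,1.2) {$\hat f$};
\draw[gray] (0,0)--(10,0);
\draw[very thick] (1,0)--(8.5,0);
\draw (1,-0.12)--(1,0.12);
\draw (3,-0.12)--(3,0.12) node[above] {$0$};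
\draw (4.2,-0.12)--(4.2,0.12) node[above] {$p_{m+1}$};
\draw (8.5,-0.12)--(8.5,0.12);
\draw[<->] (3,-0.5)--(8.5,-0.5) node[midway,below] {$\hat f(X_m)$};
\draw[<->] (1,-1.25)--(8.5,-1.25) node[midway,below] {$X_{m+1}$};
\end{tikzpicture}
\caption{A left $c$-cut. The pull-back $X_m=(c,t)$ of $X_{m+1}$ along the right branch stops at $c$, because the branch has no values to the left of the critical value $0$. Passing from $X_m$ to $X_{m+1}$ costs at most the factor $H(\rho)$ in the cross-ratio estimate; passing from $X_m$ to its image gains at least the factor $G(\rho)$, where $\rho=(t-p_m)/(p_m-c)$. (Small distortion factors are ignored.)}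
\label{fig:cut}
\end{figure}

\begin{lemma}\label{lem:cuts}
Let $x_-<x_+$ be the ends of $X_0$.
\begin{enumerate}
\item There is no $D$-cut at time $0$. A left $D$-cut occurs only at time $m_{+}+1$, a right one only at time $m_{-}+1$. (If $m_{\pm}$ does not exist, neither does the corresponding $D$-cut.)
\item If $m_{+}$ exists, then $\hat f^{m_{+}}(x_-)=c$ and $\lim_{x\downarrow x_-}\hat f^k(x)=f^{k-m_{+}-1}(0)<x_-$.
\item If $m_{-}$ exists, then $\hat f^{m_{-}}(x_+)=c$ and $\lim_{x\uparrow x_+}\hat f^k(x)=f^{k-m_{-}-1}(1)>x_+$.
\end{enumerate}
\end{lemma}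

\begin{proof}
(1) Suppose $x_-=-\delta_0$. Then $[0,p]\subset X_0$, so $c\notin f^l([0,p])$ for $l<k$, and by \eqref{eq:into} $f^k$ maps $[0,p]$ into $(0,p]$. So $[0,p]$ is a trap containing $0\in\Lambda$, contrary to Corollary~\ref{cor:homterval}. If $X_m$, $1\le m<k$, has left end $-\delta_0$, then by \eqref{eq:into} the left end of $X_{m-1}$ is not regular. It is not $-\delta_0$ either, since otherwise $p_{m-1}=o_1=p_m$ and $k=1$. So it is $c$, and $m-1=m_{+}$. The right side is symmetric.

(2) By (1), left ends are regular at all times $<m_{+}$, which gives $\hat f^{m_{+}}(x_-)=c$. As the orbit of $0$ never hits $c$, the limit equals $e:=f^{k-m_{+}-1}(0)$. Suppose $e\ge x_-$. If $e=x_-$, then $f^{m_{+}}(e)=c$, contradicting Lemma~\ref{lem:crit}. If $e>x_-$, then $e<p$, because $\hat f^k$ is increasing on $X_0$ and fixes $p$, and $f^k$ maps $[e,p]\subset X_0$ into $[e,p]$. So $[e,p]$ is a trap containing $e\in\Lambda$, contrary to Corollary~\ref{cor:homterval}. Part (3) is symmetric.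
\end{proof}

\subsection*{Step inequalities}

\begin{lemma}\label{lem:steps}
There is $C_4$, depending only on $f$ and its extension, such that for $0\le m<k$ the following holds.
\begin{enumerate}
\item[(a)] If there is no $c$-cut at time $m$, then $Df(p_m)\ge e^{-C_4\lambda_{m+1}}\,\psi(X_m)/\psi(X_{m+1})$.
\item[(b)] If there is a $c$-cut at time $m$, with ratio $\rho$ as in Lemma~\ref{lem:power} for $Q=X_m$, then $Df(p_m)\ge H(\rho)\,e^{-C_4\lambda_{m+1}}\,\psi(X_m)/\psi(X_{m+1})$.
\item[(c)] In the situation of {\rm(b)}, also $Df(p_m)\ge G(\rho)\,e^{-C_4\lambda_{m+1}}\,\psi(X_m)/\psi(\hat f(X_m))$.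
\item[(d)] If $Q$ is an open interval with $p_m\in Q\subset X_m$, then $Df(p_m)\ge e^{-C_4\lambda_{m+1}}\,\psi(Q)/\psi(\hat f(Q))$.
\end{enumerate}
Base points are $p_m$ for $X_m$ and $Q$, and $p_{m+1}$ for the intervals in the denominators.
\end{lemma}

\begin{proof}
Let $C$ be the constant of Lemma~\ref{lem:C2} for $N=\max_\varepsilon\sup|\phi_\varepsilon''/\phi_\varepsilon'|$ over $[-\beta,1+\beta]$, an interval of length at most $3$. Let
\[
\theta_1=\min\{\hat f(0)-\hat f(-\delta_0),\ \hat f(1+\delta_0)-\hat f(1)\}\in(0,1),\qquad C_4=C\nu^{-1}+3\theta_1^{-2}.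
\]

(d) On $Q$ we have $\hat f=\phi\circ P$ with $(\phi,P)=(\phi_0,P_0)$ or $(\phi_1,P_1)$. By Lemma~\ref{lem:convex}, $DP(p_m)\ge\psi(Q)/\psi(P(Q))$. The sides of $P(Q)$ at $P(p_m)$ are at most $\nu^{-1}$ times those of $\hat f(Q)\subset X_{m+1}$, so the shorter one is $\le\nu^{-1}\lambda_{m+1}$. By Lemma~\ref{lem:C2}, $D\phi(P(p_m))\ge e^{-C\nu^{-1}\lambda_{m+1}}\psi(P(Q))/\psi(\hat f(Q))$. Multiply.

(c) Argue as in (d) with $Q=X_m$, using $DP(p_m)\ge G(\rho)\psi(X_m)/\psi(P(X_m))$ from Lemma~\ref{lem:power}.

(a) Use the proof of (d) with $Q=X_m$, which gives the exponent $-C\nu^{-1}\lambda_{m+1}$, and compare $\psi(\hat f(X_m))$ with $\psi(X_{m+1})$. They agree if both ends of $X_m$ are regular. Otherwise exactly one end is a $D$-cut, say the left one, and the other is regular. As $p_m>0$, the left side of $\hat f(X_m)$ has length $\ge\theta_1$; its right side has length $R_{m+1}$. So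
\[
\psi(\hat f(X_m))\le\frac1{\theta_1}+\frac1{R_{m+1}}\le\psi(X_{m+1})\Big(1+\frac{R_{m+1}}{\theta_1}\Big)\le\psi(X_{m+1})\,e^{R_{m+1}/\theta_1}.
\]
Since $L_{m+1}\ge\theta_1$, $\theta_1<1$ and $R_{m+1}\le3$, we have $R_{m+1}\le\frac3{\theta_1}\lambda_{m+1}$, whichever side is shorter. Hence
\begin{equation}\label{eq:Dcut}
\psi(\hat f(X_m))\le\psi(X_{m+1})\,e^{3\lambda_{m+1}/\theta_1^2}.
\end{equation}

(b) By symmetry let $X_m=(c,t)$. Put $X'=(\inf X_{m+1},\hat f(t))\subset X_{m+1}$; it contains $p_{m+1}$. Since $\inf X_{m+1}\ge-\delta_0>\phi_1(-\beta)$, the interval $Y=\phi_1^{-1}(X')\subset[-\beta,1+\beta]$ is well defined, and its right end is $P_1(t)$. By Lemma~\ref{lem:power},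
\[
DP_1(p_m)\,\psi(P_1(p_m),Y)\ge\frac{DP_1(p_m)}{P_1(t)-P_1(p_m)}\ge H(\rho)\,\psi(X_m).
\]
The sides of $Y$ are at most $\nu^{-1}$ times those of $X'\subset X_{m+1}$, so by Lemma~\ref{lem:C2} $D\phi_1(P_1(p_m))\ge e^{-C\nu^{-1}\lambda_{m+1}}\psi(Y)/\psi(X')$. Multiplying, we obtain (b) with $X'$ in place of $X_{m+1}$ and the constant $C\nu^{-1}$. Finally $X'$ and $X_{m+1}$ have the same left end. Their right ends agree if the right end of $X_m$ is regular. If it is a $D$-cut, the right side of $X'$ has length $\ge\theta_1$, because $p_m<1$, and the left side of $X'$ has length $L_{m+1}$. The computation leading to \eqref{eq:Dcut}, with left and right exchanged, gives $\psi(X')\le\psi(X_{m+1})e^{3\lambda_{m+1}/\theta_1^2}$.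
\end{proof}

\subsection*{Choosing the base point}

\begin{lemma}\label{lem:gap}
For $1\le i<k$ it is impossible that $c\notin f^j([o_i,o_{i+1}])$ for all $0\le j<k$.
\end{lemma}

\begin{proof}
Otherwise $f^k$ maps $[o_i,o_{i+1}]$ homeomorphically onto itself, so all iterates of $f$ are continuous and strictly increasing on it. Let $f^s(o_i)=o_{i+1}$ with $0<s<k$. Then $f^{js}(o_i)<f^{js}(o_{i+1})=f^{(j+1)s}(o_i)$ for all $j\ge0$, contradicting periodicity.
\end{proof}

Let $d=o_{i+1}-o_i$ be the shortest gap of $O$. Then $d\le\frac1{k-1}\le\frac1{2^n-1}$, and from now on we take $n$ so large that $M/(2^n-1)\le\delta_0$. For the base point $p=o_i$ let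
\[
X_k=(p-D_-,\,p+d),\qquad D_-=\min(Md,\,o_i-o_{i-1})\quad(D_-=Md\text{ if }i=1),
\]
and for $p=o_{i+1}$ use the mirror definition $X_k=(p-d,p+D_+)$. (The bound $Md$ keeps $X_k$ short even if the neighboring gap is long.) Both intervals lie in $D$ and meet $O$ only in $p$. The two resulting intervals $X_0$ are disjoint: otherwise their union is an interval containing $[o_i,o_{i+1}]$ whose images under $\hat f^j$, $0\le j<k$, do not contain $c$, contrary to Lemma~\ref{lem:gap}. Hence for $p=o_i$ we have $R_0\le d/2$, or for $p=o_{i+1}$ we have $L_0\le d/2$. By symmetry we assume the first, and fix $p=o_i$. So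
\[
R_0\le\tfrac d2,\qquad L_0\le o_i-o_{i-1}\ \text{ if } i>1,
\]
the latter because $X_0\cap O=\{p\}$.

Let $\sigma_1<\sigma_2$ be the times of the $c$-cuts (there may be two, one or none), with ratios $\rho_1,\rho_2$. For a cut time $s$ let $Q_j=\hat f^{\,j-s}(X_s)\subset X_j$, $s\le j\le k$.

\begin{lemma}\label{lem:compare}
With base point $p$:
\begin{enumerate}
\item $\psi(X_0)\ge\frac32\,\psi(X_k)$;
\item $\psi(X_0)\ge(1-\frac1M)\,\psi(Q_k)$ for each cut time $s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $i>1$ and $D_-=o_i-o_{i-1}$, then $D_-\ge d$ and $L_0\le D_-$, so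
\[
\frac{\psi(X_0)}{\psi(X_k)}\ge\frac{2/d+1/D_-}{1/d+1/D_-}=\frac{2+d/D_-}{1+d/D_-}\ge\frac32 .
\]
If $D_-=Md$, then $\psi(X_0)\ge\frac2d$ and $\psi(X_k)=\frac1d(1+\frac1M)$, and $\frac2{1+1/M}\ge\frac32$ as $M\ge3$.

(2) We show that each side of $X_0$ is at most the corresponding side of $Q_k$, with one possible exception: the left end of $Q_k$ is $p-Md$. Without the exception, $\psi(X_0)\ge\psi(Q_k)$. With it, the left side contributes $\frac1{Md}$ to $\psi(Q_k)$, and $\frac1{Md}\le\frac1M\psi(Q_k)$, since the right side of $Q_k\subset X_k$ is at most $d$. Hence $\psi(X_0)\ge\frac1{R_0}\ge\psi(Q_k)-\frac1{Md}\ge(1-\frac1M)\psi(Q_k)$.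

\emph{Left side.} There are three cases.
\begin{itemize}
\item $m_{+}$ exists and $m_{+}\ge s$. By Lemma~\ref{lem:cuts}(1), left ends of $X_m$ are regular for $s\le m<m_{+}$, so $\hat f^{m_{+}-s}$ maps the left end of $X_s$ to $c$. Hence the left end of $Q_k$ is $f^{k-m_{+}-1}(0)$, which is $<x_-$ by Lemma~\ref{lem:cuts}(2).
\item $m_{+}<s$ and $X_s$ has a left $D$-cut. Then $s=m_{+}+1$, and $0\in X_s$ as $p_s>0$. So the left end of $Q_k$ is smaller than $f^{k-s}(0)=f^{k-m_{+}-1}(0)<x_-$.
\item Otherwise, $m_{+}<s$ and $X_s$ has no left $D$-cut, or $m_{+}$ does not exist. By Lemma~\ref{lem:cuts}(1) all left ends at times $s,\dots,k-1$ are regular, so the left end of $Q_k$ is $p-D_-$. If $i>1$ and $D_-=o_i-o_{i-1}$, then $L_0\le D_-$. If $D_-=Md$, we have the exception.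
\end{itemize}

\emph{Right side.} If $m_{-}\ge s$, right ends are regular at times $s\le m<m_{-}$, and the right end of $Q_k$ is $f^{k-m_{-}-1}(1)>x_+$. If $m_{-}<s$ and $X_s$ has a right $D$-cut, then $s=m_{-}+1$, $1\in X_s$, and the right end of $Q_k$ is larger than $f^{k-s}(1)=f^{k-m_{-}-1}(1)>x_+$. Otherwise all right ends at times $s,\dots,k-1$ are regular, and the right side of $Q_k$ is $d\ge R_0$.
\end{proof}

\subsection*{Multiplication}

Let $\Sigma=\sum_{m=1}^k\lambda_m$. We multiply the inequalities of Lemma~\ref{lem:steps} over $0\le m<k$ in one of the following ways.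

\emph{Without using an image:} apply (a) and (b) at all times. The quotients telescope to $\psi(X_0)/\psi(X_k)$.

\emph{Using the image of the cut at time $s$:} apply (a) and (b) for $m<s$, then (c) at $m=s$, and (d) with $Q=Q_m$ for $m>s$. The quotients telescope to $\psi(X_0)/\psi(Q_k)$.

By Lemma~\ref{lem:compare}, $Df^k(p)\ge e^{-C_4\Sigma}$ times
\begin{equation}\label{eq:three}
\begin{cases}
\frac32\,H(\rho_1)H(\rho_2) & \text{without image (factors of missing cuts are replaced by $1$)},\\
(1-\frac1M)\,H(\rho_1)G(\rho_2) & \text{with the image of the cut at } s=\sigma_2,\\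
(1-\frac1M)\,G(\rho_1) & \text{with the image of the cut at } s=\sigma_1 .
\end{cases}
\end{equation}
If $\sigma_1$ exists and $\rho_1\ge\eta_1$, use the third line: the factor is $\ge(1-\frac1M)G(\eta_1)$. If $\rho_1<\eta_1$, $\sigma_2$ exists and $\rho_2\ge\eta_2$, use the second: the factor is $\ge(1-\frac1M)H(\eta_1)G(\eta_2)\ge(1-\frac1M)(1+\frac{\kappa_0}2)$. Otherwise every existing cut has $\rho<\eta_2$, and the first line gives a factor $\ge\frac32\cdot\frac{81}{100}>\frac65$. By the choice of $\kappa$ and $M$, in all cases
\begin{equation}\label{eq:final}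
Df^k(p)\ge(1+3\kappa)\,e^{-C_4\Sigma}.
\end{equation}

\subsection*{The total cost tends to zero}

It remains to prove that $\sup_O\Sigma\to0$ as $n\to\infty$, the supremum being over all periodic orbits $O\subset K_n$. Early times are controlled by $|K_N|$ for a fixed $N$, because a pull-back cannot cover a whole component of $K_N$; the last few times are controlled by the small size of $X_k$.

Fix $N\ge1$ and let $n\ge N$, so $O\subset K_N$. Each component $E$ of $K_N$ has points of $\Lambda$ in its interior: $a_m\in\operatorname{int}I_N$ for $m>N$, and the interiors of the closed floors contain points $f^j(a_m)$ or $f^j(b_m)$ with $m>N$. By Corollary~\ref{cor:homterval}(2) there is a first $\tau(E)\ge0$ with $c\in f^{\tau(E)}(\operatorname{int}E)$. Let $\tau_N=\max_E\tau(E)$, a maximum over finitely many components.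

\emph{Times $m\ge1$ with $k-m>\tau_N$.} Let $E\ni p_m$ be the component of $K_N$. As $c\notin\hat f^j(X_m)$ for $0\le j<k-m$, $X_m$ does not contain $\operatorname{int}E$. So one of the two sides of $X_m$ at $p_m$ lies in $E$, and $\lambda_m\le|X_m\cap K_N|$. Any point $x$ lies in at most two of the intervals $X_m$, $1\le m\le k$. Indeed, among three of the distinct points $p_m$, either one equals $x$, or two are on the same side of $x$. In either case, if $x$ were in all three intervals, some $X_m$ would contain a point of $O$ different from $p_m$. Hence these $\lambda_m$ sum to at most $2|K_N|$.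

\emph{Times $m\ge1$ with $0\le k-m\le\tau_N$.} Let $\bar\alpha=\max(\alpha_0,\alpha_1)$. Since $(v+\ell)^\alpha-v^\alpha\ge\ell^\alpha$ for $v,\ell\ge0$, an interval $X\subset D$ on one side of $c$ satisfies $|P(X)|\ge|X|^\alpha$ with the appropriate $\alpha\in\{\alpha_0,\alpha_1\}$. As $|X|\le3$ and $\phi_\varepsilon'\ge\nu$, we get $|\hat f(X)|\ge c_5|X|^{\bar\alpha}$ with $c_5>0$ depending only on $f$ and the extension. So $|X_m|\le(|X_{m+1}|/c_5)^{1/\bar\alpha}$. Starting from $|X_k|\le(M+1)d\le\frac{M+1}{2^n-1}$, we bound each of these at most $\tau_N+1$ terms $\lambda_m\le|X_m|$ by a quantity that depends only on $N$ and $n$ (for the given $f$ and extension) and tends to $0$ as $n\to\infty$.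

Together, $\limsup_{n\to\infty}\sup_O\Sigma\le2|K_N|$ for every $N$. Since $|K_N|\to0$, $\sup_O\Sigma\to0$. This is the only place where the hypothesis $|K_n|\to0$ is used. By \eqref{eq:final} there is $n_1$ such that $Df^k(p)\ge1+2\kappa$ for all $n\ge n_1$ and all $O\subset K_n$. As $Df^k$ takes the same value at all points of $O$, Proposition~\ref{prop:expand} is proved. \qed

\section{From periodic orbits to the basin}\label{sec:end}

We use the following theorem; it is the only external result in the proof.

\begin{manethm}[{\cite[Theorem A]{Mane}}]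
Let $h$ be a $C^2$ map of a compact interval into itself and let $Y$ be a compact set with $h(Y)=Y$ which contains no critical points of $h$ and all of whose periodic points are hyperbolic repelling. Then there are $C>0$ and $\lambda>1$ with $|Dh^j(y)|\ge C\lambda^j$ for all $y\in Y$, $j\ge0$.
\end{manethm}

(The theorem also covers maps of the circle, with irrational rotations as an additional alternative, which does not arise on an interval.)

\begin{lemma}\label{lem:null}
Let $n\ge0$, let $Z\subset[0,1]\setminus\operatorname{int}I_{n+1}$ be compact, and let $\Xi$ be the set of all $x$ with $f^j(x)\in Z$ for all $j\ge0$. If all periodic orbits of $f$ contained in $Z$ are hyperbolic repelling, then $|\Xi|=0$.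
\end{lemma}

\begin{proof}
We may assume $\Xi\ne\emptyset$. Since $f$ is discontinuous at $c$, we first modify it near $c$. Let $h:[0,1]\to[0,1]$ be $C^2$ with $h=f$ on a neighborhood of $[0,1]\setminus\operatorname{int}I_{n+1}$: to the left of $c$ take $\chi f_0+\frac{1-\chi}2$, where $\chi$ is a smooth cutoff function with values in $[0,1]$, equal to $1$ near $[0,a_{n+1}]$ and to $0$ near $c$; do the same on the right; and put $h(c)=\frac12$. Then $\Xi=\bigcap_jh^{-j}(Z)$ is compact, $h(\Xi)\subset\Xi$, and $h'>0$ on $\Xi$. The set $\Xi'=\bigcap_jh^j(\Xi)$ is a decreasing intersection of nonempty compact sets, so $h(\Xi')=\Xi'$. Periodic orbits of $h$ in $\Xi'$ are periodic orbits of $f$ in $Z$, hence hyperbolic repelling. By Ma\~n\'e's theorem there is $p\ge1$ with $Dh^p>1$ on $\Xi'$, hence on a neighborhood of $\Xi'$, and for some $j_0$ the set $S:=h^{j_0}(\Xi)$ lies in this neighborhood.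

\emph{$|S|=0$.} The set $S$ is compact and $h(S)\subset S\subset\Xi$. It contains neither $0$ nor $1$, since their orbits contain $a_{n+2}$ and $b_{n+2}$, respectively, and so enter $\operatorname{int}I_{n+1}$. Let $\Phi=h^p$. There are $\delta>0$ and $\lambda'>1$ such that the $\delta$-neighborhood of $S$ lies in $(0,1)$, and there $D\Phi\ge\lambda'$ and $\log D\Phi$ is Lipschitz on intervals with a uniform constant.

Suppose $x\in S$ is a density point of $S$. For $y\in S$, $\Phi$ maps $(y-\delta,y+\delta)$ diffeomorphically onto an interval containing $(\Phi(y)-\delta,\Phi(y)+\delta)$. So there is an interval $V_j\ni x$ which $\Phi^j$ maps diffeomorphically onto $(\Phi^j(x)-\delta,\Phi^j(x)+\delta)$ such that $\Phi^i(V_j)$ lies in the $\delta$-neighborhood of $\Phi^i(x)$ and $|\Phi^i(V_j)|\le2\delta(\lambda')^{-(j-i)}$ for $0\le i\le j$. Summing a geometric series, we see that the distortion of $\Phi^j$ on $V_j$ is bounded independently of $j$; also $|V_j|\to0$. As $x\in V_j\subset[x-|V_j|,x+|V_j|]$, we have $|V_j\setminus S|/|V_j|\to0$. Since $\Phi^j(S)\subset S$, we have $\Phi^j(V_j)\setminus S\subset\Phi^j(V_j\setminus S)$,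 so
\[
|(\Phi^j(x)-\delta,\Phi^j(x)+\delta)\setminus S|\to0 .
\]
Let $y\in S$ be a limit point of the sequence $\Phi^j(x)$. Any compact subinterval of $(y-\delta,y+\delta)$ is, up to a null set, contained in the closed set $S$; hence $(y-\delta,y+\delta)\subset S$. Then all intervals $\Phi^j((y-\delta,y+\delta))$ are contained in $S$, where $D\Phi\ge\lambda'$, and have length at least $2\delta(\lambda')^j$, which is impossible. So no point of $S$ is a density point of $S$, and $|S|=0$ by Lebesgue's density theorem.

Since $h'>0$ along the orbits of points of $\Xi$, the compact set $\Xi$ is covered by finitely many intervals on which $h^{j_0}$ is a diffeomorphism onto its image. As $h^{j_0}(\Xi)=S$ is null, $|\Xi|=0$.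
\end{proof}

\begin{proof}[Proof of Theorem~A]
By Proposition~\ref{prop:cantor}, $\Lambda$ is a minimal Cantor set. By Lemma~\ref{lem:dichotomy}, the set $B$ is contained in its basin, and $|B|>0$ unless $|K_n|\to0$. So assume $|K_n|\to0$, and let $n_1\ge1$ be as in Proposition~\ref{prop:expand}. For $n\ge n_1$ let $Z_n=K_n\setminus\operatorname{int}I_{n+1}$ and let $\Xi_n$ be the set of all $x$ whose orbit stays in $Z_n$. By Proposition~\ref{prop:expand} and Lemma~\ref{lem:null}, $|\Xi_n|=0$.

If the orbit of a point of $I_n$ never enters $\operatorname{int}I_{n+1}$, it stays in $K_n$, so the point lies in $\Xi_n$. Preimages of null sets under $f$ are null because $f'>0$ off $c$. Hence for every $n\ge n_1$, almost every point whose orbit enters $I_n$ has an orbit that enters $I_{n+1}$. By induction, almost every $x\in I_{n_1}$ has an orbit that enters every $I_n$, and only countably many points have orbits that hit $c$. So $|B|\ge|I_{n_1}|>0$, and $\Lambda$ is an attractor.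
\end{proof}

\begin{proof}[Proof of Theorem~B{\rm(1)--(3)}]
(1) is Proposition~\ref{prop:shrink}.

(2) Let the orbit of $x$ avoid $c$. If it enters every $I_n$, then $x\in B$ and $\omega(x)=\Lambda$ by Lemma~\ref{lem:dichotomy}. It remains to show that $\omega(x)\subset\Lambda$ implies that the orbit enters every $I_n$. Let $z\in\omega(x)$. Since $c=\lim a_m\in\Lambda$, minimality shows that the orbit of $z$ enters $\operatorname{int}I_n$; let $j\ge0$ be the first such time. As $c\in\operatorname{int}I_n$, the point $c$ is not hit before time $j$. So $f^j$ is continuous at $z$, and the orbit of $x$, which comes arbitrarily close to $z$, enters $I_n$.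

(3) Apply Lemma~\ref{lem:null} to $Z=[0,1]\setminus\operatorname{int}I_{n+1}$, for every $n\ge0$. It shows that the orbit of almost every $x\in[0,1]$ enters $I_{n+1}$, for every $n$. Since only countably many points have orbits that hit $c$, almost every $x$ lies in $B$, and $\omega(x)=\Lambda$ by Lemma~\ref{lem:dichotomy}.

Part (4) was proved in Section~\ref{sec:cross}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mane}
R.~Ma\~n\'e,
\emph{Hyperbolicity, sinks and measure in one-dimensional dynamics},
Comm. Math. Phys. \textbf{100} (1985).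

\bibitem{Winckler}
Bj\"orn Winckler,
\emph{The Lorenz Renormalization Conjecture},
arXiv:1805.01226 (2018).

\end{thebibliography}

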